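\title{Edge expansion is fixed parameter tractable with respect to genus}

\begin{abstract}
We show that the edge expansion of a graph of genus $g$ and input size $N$, together with an optimal cut, can be computed exactly in time $f(g)\,N^{O(1)}$ for a computable function $f$. Once an embedding of genus $g$ is known, the running time is $2^{O((g+1)\log(g+2))}N^{O(1)}$. The algorithm searches for the cut as a family of at most $g+1$ closed walks in the dual graph and records integer homology along the way. The main point is that the curves of an \emph{optimal} cut have signed crossing number $O((g+1)\log N)$ with every arc of a system of shortest dual paths, so that few homology states are needed. The method extends to vertex weights, edge capacities and other quotient measures.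
\end{abstract}

\section{Introduction}\label{sec:intro}

Throughout, a graph is a finite multigraph without loops. Let $G=(V,E)$ be a graph with $n=|V|\ge 2$ vertices and $m=|E|$ edges. For $S\subseteq V$ with complement $\bar S$, let $[S,\bar S]$ be the set of edges with one end in $S$ and one end in $\bar S$, and let $c(S)=|[S,\bar S]|$. The \emph{edge expansion} of $G$ is
\[
h(G)=\min_{\emptyset\ne S\subsetneq V}\frac{c(S)}{\min(|S|,|\bar S|)} .
\]
It is the largest number $h$ such that every set $S$ of at most half the vertices sends at least $h|S|$ edges to the rest of the graph. If $b(S,\bar S)=\min(|S|,|\bar S|)/n$ denotes the balance of the cut, then $n\,h(G)$ is the minimum of the cut quotient $c(S)/b(S,\bar S)$. So $h(G)$ trades a small cut against a balanced one. For a path every cut has at least one edge and the middle edge is best, so $h=1/\lfloor n/2\rfloor$; for a cycle $h=2/\lfloor n/2\rfloor$ in the same way; for the complete graph the quotient of $S$ is $\max(|S|,|\bar S|)$, so $h=\lceil n/2\rceil$.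

The \emph{genus} of a graph is the least genus of an orientable surface in which it embeds. A graph is given by listing its vertices and its edges, parallel edges separately, and running times are measured in the input size $N=|V|+|E|$. It is known that the edge expansion of a graph of genus $g$ can be determined exactly in time $N^{O(g^2)}$. This is polynomial for each fixed $g$, but the degree of the polynomial grows with $g$. A problem is \emph{fixed parameter tractable} (FPT) \emph{with respect to genus} if it can be solved in time $f(g)\,N^{O(1)}$ on inputs of size $N$ whose graph has genus $g$, where $f$ is a computable function of $g$ alone. The question whether finding the edge expansion is FPT with respect to genus is posed by Patel~\cite{Patel}. The answer is yes.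

\begin{theorem}\label{thm:main}
There are a computable function $f$ and an algorithm which, given a graph $G$ with $n\ge2$ vertices, input size $N$ and genus $g$, computes $h(G)$ exactly, together with an optimal cut, in time $f(g)\,N^{O(1)}$. Apart from finding an embedding of genus $g$, the algorithm takes time $2^{O((g+1)\log(g+2))}N^{O(1)}$.
\end{theorem}

Finding the embedding is a known FPT result, quoted as Theorem~\ref{thm:embed}; everything else is proved here.

\medskip\noindent\textbf{The approach and its obstacle.}
Draw $G$ on a surface of genus $g$. A cut can be drawn as a family of closed curves that avoid the vertices and cross exactly the cut edges, and some optimal cut needs at most $g+1$ curves. The number $c(S)$ is the number of crossings, and $|S|$ modulo $n$ is a sum of weights attached to the crossings. Both quantities are additive along the curves, so one would like to find the curves by a shortest path search. The search is correct provided that the curves it returns are null-homologous in total; this is a system of $2g$ linear conditions on signed crossing numbers with fixed test curves. The search must therefore carry $2g$ integers in its state. Each of them is at most of order $m$, and for general cuts this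 order is attained (Section~\ref{sec:examples}). The resulting $N^{O(g)}$ states suggest that the method cannot give an FPT algorithm.

The way out is to choose the test curves along \emph{shortest} dual paths and to use that the cut is \emph{optimal}. Proposition~\ref{prop:cross} shows that all partial crossing numbers are then $O((g+1)\log N)$. Only $(O((g+1)^2\log N))^{O(g)}$ homology states matter, and a power of a logarithm is harmless: from $x^k/k!\le e^x$ with $x=1+\ln N$ we get
\begin{equation}\label{eq:logpower}
(1+\ln N)^k\le e\,k!\,N\qquad(k\ge0).
\end{equation}

Section~\ref{sec:cuts} collects what is used about optimal cuts, and Section~\ref{sec:examples} shows the method on a cycle and on a toroidal grid. Sections~\ref{sec:walks} and~\ref{sec:arcs} set up dual walks and the test curves, Section~\ref{sec:cross} proves the crossing bound, and Section~\ref{sec:alg} gives the algorithm. Section~\ref{sec:weights} treats weights, capacities and other quotient measures; it is not needed for Theorem~\ref{thm:main}.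

\section{Optimal cuts}\label{sec:cuts}

If $G$ is disconnected, then $h(G)=0$ and any component is an optimal cut. From now on $G$ is connected, so $m\ge1$ and $h=h(G)>0$.

The algorithm will know $|S|$ only modulo $n$, so we rewrite the denominator. For an integer $x$ let $d(x)$ be the distance from $x$ to $n\mathbb Z$. This function is $n$-periodic, even and $1$-Lipschitz, and it is subadditive, $d(x+y)\le d(x)+d(y)$, because the sum of two multiples of $n$ is a multiple of $n$. Moreover $d(|S|)=\min(|S|,|\bar S|)$ for $S\subseteq V$. Since $c$ and $d(|\cdot|)$ both vanish on $\emptyset$ and $V$,
\begin{equation}\label{eq:basic}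
c(S)\ge h\,d(|S|)\qquad\text{for all }S\subseteq V .
\end{equation}
A nonempty proper subset $S$ is \emph{optimal} if equality holds. We need two properties of optimal sets. The first will bound the number of curves.

\begin{lemma}\label{lem:connected}
There is an optimal set $S$ such that $G[S]$ and $G[\bar S]$ are connected.
\end{lemma}

\begin{proof}
Let $S$ be optimal and let $A_1,A_2,\dots$ be the vertex sets of the components of $G[S]$. No edge joins two of them, so by subadditivity and~\eqref{eq:basic}
\[
\sum_i c(A_i)=c(S)=h\,d(|S|)\le h\sum_i d(|A_i|)\le\sum_i c(A_i).
\]
Equality holds throughout, so every $A_i$ is optimal. Replace $S$ by $A_1$; now $G[S]$ is connected. The set $\bar S$ is optimal too, so by the same computation the components $B_1,B_2,\dots$ of $G[\bar S]$ are optimal. The set $B_1$ is connected, and its complement $S\cup\bigcup_{j\ge2}B_j$ is connected because $G$ is connected and hence each $B_j$ has an edge to $S$.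
\end{proof}

The second property says that an optimal cut cannot spend many edges inside a set $Y$ that is cheap to cut out and not too large: otherwise one of the sets $S\cup Y$, $S\setminus Y$, $Y$ has a smaller quotient than $S$. For fixed $S$ let $e(Y)$ be the number of edges of $[S,\bar S]$ with both ends in $Y$.

\begin{lemma}[Exchange]\label{lem:exchange}
Let $S$ be optimal and $Y\subseteq V$. If $|Y|\le n/2$, then $e(Y)\le c(Y)$. Hence $\min(e(Y),e(\bar Y))\le c(Y)$ for every $Y$.
\end{lemma}

\begin{proof}
The second statement follows from the first, applied to the smaller of $Y,\bar Y$, since $c(Y)=c(\bar Y)$. For every $Y$ we have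
\begin{equation}\label{eq:exch}
c(S\cup Y)+c(S\setminus Y)=2e(\bar Y)+c(Y).
\end{equation}
Indeed, count the contribution of each edge to the left side. An edge inside $Y$ contributes $0$. An edge inside $\bar Y$ contributes $2$ if it lies in $[S,\bar S]$ and $0$ otherwise. An edge from $Y$ to a vertex $x\in\bar Y$ is cut by $S\cup Y$ exactly when $x\notin S$ and by $S\setminus Y$ exactly when $x\in S$, so it contributes $1$.

Let $|Y|\le n/2$. Then $h|Y|=h\,d(|Y|)\le c(Y)$. By~\eqref{eq:basic} and the Lipschitz property, the left side of~\eqref{eq:exch} is at least
\[
h\bigl(d(|S|)-|Y\setminus S|\bigr)+h\bigl(d(|S|)-|Y\cap S|\bigr)=2c(S)-h|Y|\ge2c(S)-c(Y).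
\]
Since $c(S)\ge e(Y)+e(\bar Y)$, this gives $2e(\bar Y)+2c(Y)\ge2e(Y)+2e(\bar Y)$.
\end{proof}

\section{Two worked cases}\label{sec:examples}

Nothing in this section is used later. Curves avoid the vertices and are oriented; the curves of a cut are oriented with $S$ on their left.

\medskip\noindent\textbf{A cycle in the sphere: reading off the size.}
Let $G$ be the cycle $v_0v_1\cdots v_{n-1}$. Give a crossing of the edge $v_{t-1}v_t$ ($1\le t\le n-1$) the weight $n-t$ if $v_t$ is on the left of the curve and $-(n-t)$ otherwise, and give crossings of $v_{n-1}v_0$ the weight $0$. Here $n-t$ is the number of vertices behind the edge in the path $v_0\cdots v_{n-1}$ as seen from $v_0$. The set $S=\{v_i,\dots,v_j\}$ with $1\le i\le j\le n-2$ is enclosed by one curve, which crosses $v_{i-1}v_i$ with $v_i$ on the left and $v_jv_{j+1}$ with $v_{j+1}$ on the right. Its total weight is $(n-i)-(n-j-1)=|S|$. The reversed curve belongs to $\bar S$ and has weight $-|S|\equiv|\bar S|\pmod n$. A search over states (current crossing, weight so far modulo $n$) finds the cheapest closed curve for each residue. For $g=0$ this is the whole algorithm.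

\medskip\noindent\textbf{A grid on the torus: homology must be recorded.}
Let $8\mid k$ and let $G_k$ be the grid on $\mathbb Z_4\times\mathbb Z_k$ in which $(x,y)$ is adjacent to $(x\pm1,y)$ and $(x,y\pm1)$. It has $n=4k$, $m=8k$, $N=12k$, and it embeds in the torus with $4k$ square faces. It is simple and bipartite with $m>2n-4$, hence not planar, so its genus is $1$. A horizontal closed curve crossing the four vertical edges between rows $0$ and $1$ separates nothing. Two such curves at different heights with opposite orientations bound a slab of rows. With equal orientations they cross a vertical cycle of $G_k$ twice in the same direction, so they do not have $S$ on the left for any $S$, although their class modulo $2$ is zero. To read off sizes from oriented crossings, the search has to record signed crossing numbers as integers.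

\medskip\noindent\textbf{A spiral.}
How large can these integers be? Let $S=\{(x,y): y-x\equiv0\text{ or }1\pmod4\}$. Then $G_k[S]$ is the staircase cycle $(0,0),(0,1),(1,1),(1,2),\dots$ of length $2k$, and $G_k[\bar S]$ is its translate by $(0,2)$, so both sides are connected. In the square with lower left corner $(x,y)$ the cut edges are the left and top sides if $y-x$ is odd and the bottom and right sides if $y-x$ is even. Join their midpoints by a straight segment. The segments form two closed staircase curves, $A$ through the squares with $y-x\equiv3,0$ and $B$ through those with $y-x\equiv1,2$; each crosses $2k$ edges, so $c(S)=4k$ and the quotient of $S$ is $2$. Let $\gamma$ be the vertical segment from $(\frac14,\frac12)$ to $(\frac14,\frac k2+\frac12)$. It crosses $k/2$ edges, and no curve between its ends crosses fewer, since it must pass $k/2$ rows going up or going down. The curve $A$ crosses $\gamma$ exactly in the squares at $(0,y)$ with $y=3,7,\dots,\frac k2-1$, each time from left to right. So its signed crossing number with a shortest dual path is $k/8=N/96$.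

\medskip\noindent\textbf{Why an optimal cut does not spiral.}
Let $Y$ consist of three consecutive rows, so $|Y|=12\le n/2$ and $c(Y)=8$. Each row contains two cut edges, and two cut edges join consecutive rows, so $e(Y)=3\cdot2+2\cdot2=10>c(Y)$. Lemma~\ref{lem:exchange} shows that $S$ is not optimal; here $Y$ itself is better, with quotient $8/12$.

In a general graph there are no rows, and $Y$ must be built from the spiral and from $\gamma$. Cut $A$ and $B$ at their crossings with $\gamma$. Apart from one long piece of each, we obtain $k/4-2$ short arcs; each leaves the right side of $\gamma$, goes once around the torus crossing $r=8$ edges, and returns to the left side of $\gamma$ four rows higher. Close such an arc by the piece of $\gamma$ between its ends. This piece crosses $4$ edges, and in general at most $r$, \emph{because $\gamma$ is a shortest path}. Take two short arcs with crossing counts $r,r'$ and let $Y$ be the set of vertices between them. Only the at most $2(r+r')$ edges met by the two closed curves can leave $Y$, whereas every short arc between the two contributes its crossings to $e(Y)$ and every short arc outside contributes to $e(\bar Y)$, up to the same error. For an optimal cut, Lemma~\ref{lem:exchange} would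 force the arcs between, or the arcs outside, to cross at most $4(r+r')=64$ edges in total, which is eight short arcs. This fails as soon as there are $20$ short arcs: choose two with nine between them and nine outside. When the arcs have different lengths the same inequality forces the lengths to grow geometrically, and this is the source of the logarithm.

\section{Cuts as closed dual walks}\label{sec:walks}

\subsection{The embedding and facts about surfaces}\label{sub:embed}

An embedding of $G$ in a closed surface is \emph{cellular} if every face (component of the complement of $G$) is an open disc. A cellular embedding in an oriented surface is described by its \emph{rotation system}, the cyclic order of the edges at each vertex, from which the boundary walks of the faces are read off in polynomial time. The only external algorithmic ingredient is the following.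

\begin{theorem}[\cite{Mohar,KMR}]\label{thm:embed}
There is an algorithm, uniform in $k$, which given a simple graph $H$ and $k\ge0$ decides in time $f_0(k)\,|V(H)|$, after reading the input, whether $H$ embeds in the orientable surface of genus $k$, and if so outputs an embedding. The function $f_0$ is computable.
\end{theorem}

The function $f_0$ is doubly exponential in~\cite{Mohar} and singly exponential in~\cite{KMR}. We apply the theorem to the underlying simple graph of $G$ with $k=0,1,\dots$ until it first succeeds, and insert parallel edges next to each other. Since parallel edges can always be inserted in this way, $G$ and its underlying simple graph have the same genus, and the first success occurs at $k=g$. A minimum-genus embedding of a connected graph is cellular~\cite{Youngs}. So we have the rotation system of a cellular embedding of $G$ in the closed oriented surface $\Sigma$ of genus $g$. Minimality of the genus is not used again, and the algorithm below uses only the rotation system.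

We use the following textbook facts.
\begin{itemize}
\item[(T1)] A compact connected orientable surface of genus $g'$ with $b$ boundary circles has Euler characteristic $2-2g'-b$. If $b\ge1$, this is at most $1$, with equality exactly for the disc. A cellular embedding in $\Sigma$ satisfies $\#\text{vertices}-\#\text{edges}+\#\text{faces}=2-2g$.
\item[(T2)] For a connected graph cellularly embedded in $\Sigma$, the closed walks of the graph generate $H_1(\Sigma;\mathbb Z)$, and the boundary walk of a face is zero in $H_1(\Sigma;\mathbb Z)$.
\item[(T3)] Let an oriented curve $\sigma$ cross an oriented curve $\tau$. The crossing has \emph{sign} $+1$ if $\sigma$ passes from the left of $\tau$ to the right of $\tau$, and $-1$ otherwise. For closed curves $\tau,\sigma$ that meet in finitely many crossings, the sum of the signs is the \emph{intersection number} $\tau\cdot\sigma$. It depends only on the homology classes and is additive in each of them.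
\item[(T4)] If $r$ disjoint simple closed curves in $\Sigma$ have connected complement, then $r\le g$. (Cutting along them gives a connected surface with $2r$ boundary circles and Euler characteristic $2-2g$; by (T1) its genus is $g-r\ge0$.)
\end{itemize}

\subsection{Darts and closed dual walks}

We want crossings between curves to be decided by the rotation system alone, so we fix a geometric model in which curves are polygonal. Each face $F$ is modeled by a round closed disc $D_F$ whose boundary circle is divided into \emph{sides} (occurrences of edges in the boundary walk) by \emph{corners} (occurrences of vertices). Every edge has two sides, possibly on the same disc, and $\Sigma$ is obtained by gluing the two sides of each edge. Every disc has at least two sides, since a single side would be a loop. Fix a point $w_e$ in the interior of each edge $e$; it appears once on each side of $e$, and we call these boundary points \emph{$w$-points}.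

A \emph{dart} is a crossing of an edge $e$ at $w_e$ in one of the two directions: it leaves a face through one side of $e$ and enters a face through the other, and it has one end of $e$ on its left and the other on its right. There are $2m$ darts. A \emph{transition} is a pair of darts $(\delta,\delta')$ such that the entering side of $\delta$ and the leaving side of $\delta'$ are distinct sides of the same face; it is drawn as the straight chord between the two $w$-points. A \emph{closed dual walk} is a cyclic sequence of darts $\delta_1,\dots,\delta_k$, $k\ge1$, in which each $(\delta_i,\delta_{i+1})$ is a transition, indices modulo $k$. Its drawing is an oriented closed curve that meets $G$ only in $w$-points, and its \emph{cost} is $k$. The cost of a finite collection $\mathcal Z$ of closed dual walks is the sum of the costs. For an edge $e$ with ends $u,v$ let $\nu_{\mathcal Z}(e;u,v)$ be the number of darts of $\mathcal Z$ crossing $e$ with $u$ on the left minus the number with $v$ on the left. A function $\varphi:V\to\mathbb Z$ is a \emph{potential} of $\mathcal Z$ if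
\[
\nu_{\mathcal Z}(e;u,v)=\varphi(u)-\varphi(v)\qquad\text{for every edge }e\text{ with ends }u,v .
\]

\subsection{From a cut to curves}

\begin{lemma}\label{lem:beta}
Let $\emptyset\ne S\subsetneq V$. There is a collection $\beta$ of closed dual walks such that
\begin{itemize}
\item[(a)] the walks of $\beta$ are disjoint simple closed curves, which together cross every edge of $[S,\bar S]$ exactly once and no other edge; in particular $\beta$ has cost $c(S)$;
\item[(b)] the indicator function $1_S$ is a potential of $\beta$;
\item[(c)] if $G[S]$ and $G[\bar S]$ are connected, then $\beta$ has at most $g+1$ walks.
\end{itemize}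
\end{lemma}

\begin{proof}
Call a side a \emph{cut side} if its edge lies in $[S,\bar S]$. Going around the circle of a disc $D_F$, the corners change between $S$ and $\bar S$ exactly along the cut sides. So if $D_F$ has cut sides, their $w$-points divide the circle into an even number of arcs, each with at least one corner, which contain alternately only corners in $S$ and only corners in $\bar S$. For each $S$-arc draw the chord joining its ends. The closed $S$-arcs are disjoint, so these chords are disjoint, and the $w$-point of each cut side is an end of exactly one chord. At $w_e$ for a cut edge $e$ exactly two chords meet, one from each side of $e$. So the chords form disjoint simple closed curves as in~(a).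

The chords split $D_F$ into pieces: one \emph{$S$-piece} between each $S$-arc and its chord, and one remaining \emph{$\bar S$-piece}, which contains all $\bar S$-arcs. If $D_F$ has no cut side, all its corners have the same type and the whole disc is one piece of that type. Every piece contains a corner, and all its corners have the type of the piece. Two pieces glued along an uncut edge, or along a half of a cut edge from $w_e$ to an end, have the same type, since this edge or half-edge ends at a vertex that is a corner of both; and all pieces at a vertex have the type of the vertex. Hence pieces of different types meet only along $\beta$, each component of $\Sigma\setminus\beta$ consists of pieces of one type and contains a vertex, and every curve of $\beta$ has $S$-pieces along one side and $\bar S$-pieces along the other. Orient each curve with the $S$-pieces on the left. Each chord joins two distinct sides, so the curves are closed dual walks, and each dart has the end in $S$ on its left. This proves~(b).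

For (c), the connected sets $G[S]$ and $G[\bar S]$ are disjoint from $\beta$, so each lies in one component of $\Sigma\setminus\beta$. Every component contains a vertex and has one type, so there are exactly two components, and every curve of $\beta$ borders both. If $\beta$ has $r$ curves, put one of them back: the complement of the other $r-1$ is connected, and (T4) gives $r-1\le g$.
\end{proof}

Connectedness is needed in (c): for the path $uvw$ in the sphere and $S=\{u,w\}$, the collection $\beta$ has two curves while $g+1=1$.

\subsection{From curves to a cut}

The search will return collections of walks that may cross themselves and each other. The next lemma shows that this does no harm as long as the collection has a potential: the level sets of the potential are cuts that are together no more expensive than the collection.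

Let $C$ be a spanning tree of $G$, rooted at $v_0$; a particular tree is chosen in Section~\ref{sec:arcs}. For $u\ne v_0$ let $\pi(u)$ be the parent of $u$, let $e_u$ be the edge of $C$ joining $u$ to $\pi(u)$, and let $\operatorname{size}(u)$ be the number of vertices in the subtree of $u$. For a dart $\delta$ crossing $e_u$ put $\omega(\delta)=\operatorname{size}(u)$ if $u$ is on the left of $\delta$ and $\omega(\delta)=-\operatorname{size}(u)$ otherwise; put $\omega(\delta)=0$ for darts crossing edges outside $C$. Let $\omega(\mathcal Z)$ be the sum of $\omega$ over the darts of $\mathcal Z$.

\begin{lemma}\label{lem:area}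
Let $\mathcal Z$ have a potential $\varphi$. Then
\begin{itemize}
\item[(a)] $\omega(\mathcal Z)\equiv\sum_{v\in V}\varphi(v)\pmod n$;
\item[(b)] $\operatorname{cost}(\mathcal Z)\ge h\,d(\omega(\mathcal Z))$;
\item[(c)] if equality holds in (b) and $\omega(\mathcal Z)\not\equiv0\pmod n$, then some level set $S_j=\{v:\varphi(v)\ge j\}$ is optimal.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Telescoping along the path of $C$ from $v$ to $v_0$ writes $\varphi(v)-\varphi(v_0)$ as the sum of $\varphi(u)-\varphi(\pi(u))$ over those $u\neq v_0$ whose subtree contains $v$. Summing over $v$,
\[
\omega(\mathcal Z)=\sum_{u\ne v_0}\operatorname{size}(u)\bigl(\varphi(u)-\varphi(\pi(u))\bigr)=\sum_v\varphi(v)-n\,\varphi(v_0).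
\]

(b) Adding a constant to $\varphi$ changes neither the hypothesis nor the family of level sets, so let $\varphi\ge0$. Then $\sum_v\varphi(v)=\sum_{j\ge1}|S_j|$, a finite sum. An edge with ends $u,v$ is crossed by at least $|\varphi(u)-\varphi(v)|$ darts, and it is cut by $S_j$ for exactly $|\varphi(u)-\varphi(v)|$ values of $j\ge1$. With~\eqref{eq:basic}, subadditivity, periodicity and~(a),
\[
\operatorname{cost}(\mathcal Z)\ge\sum_{e=uv}|\varphi(u)-\varphi(v)|=\sum_{j\ge1}c(S_j)\ge h\sum_{j\ge1}d(|S_j|)\ge h\,d(\omega(\mathcal Z)).
\]

(c) Equality forces $c(S_j)=h\,d(|S_j|)$ for all $j\ge 1$, and $\sum_jd(|S_j|)\ge d(\omega(\mathcal Z))>0$. An $S_j$ with $d(|S_j|)>0$ is nonempty and proper, hence optimal.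
\end{proof}

\section{Testing for a potential with geodesic arcs}\label{sec:arcs}

A collection has a potential exactly when its intersection number with every closed curve vanishes, and it suffices to test $2g$ generators of $H_1(\Sigma;\mathbb Z)$. Any generators would do for this. For the crossing bound we need more: each generator must be made of two arcs that are shortest paths in the dual.

\subsection{Tree--cotree decomposition}

The \emph{dual graph} $G^*$ has a vertex for each face and, for each edge $e$ of $G$, an edge $e^*$ joining the faces that contain the two sides of $e$; loops and parallel edges may occur. Draw $G^*$ by joining the center of each disc to the $w$-points of its sides. This drawing is cellular, with one face around each vertex $v$ of $G$, bounded by the duals of the edges at $v$; and $G^*$ is connected because $\Sigma$ is. Let $T^*$ be a breadth-first spanning tree of $G^*$ with root face $F_0$, so that every path of $T^*$ from the root is a shortest path in $G^*$. For $e^*\notin T^*$ the \emph{fundamental walk} of $e^*$ goes along $T^*$ from $F_0$ to one end of $e^*$, along $e^*$, and back along $T^*$.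

\begin{lemma}\label{lem:cotree}
There is a spanning tree $C$ of $G$ none of whose edges has its dual in $T^*$. The set $X$ of edges $e\notin C$ with $e^*\notin T^*$ has $2g$ elements, and the fundamental walks of the edges $e^*$, $e\in X$, generate $H_1(\Sigma;\mathbb Z)$.
\end{lemma}

\begin{proof}
Suppose the edges with dual outside $T^*$ do not connect $V$. Then there is a cut $[S,\bar S]$, nonempty as $G$ is connected, all of whose edges have duals in $T^*$. Every facial boundary walk is closed and so meets the cut an even number of times. Thus the duals of the cut edges form a nonempty subgraph of $T^*$ with all degrees even, which contains a cycle; this is impossible in a tree. So $C$ exists. If there are $n^*$ faces, (T1) gives $|X|=m-(n-1)-(n^*-1)=2g$.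

An integral cycle of $G^*$ is determined by its coefficients on the edges outside $T^*$: it is the combination of the fundamental walks with these coefficients, since the difference is a cycle supported on a tree and so is zero. By (T2) the fundamental walks of all $e^*\notin T^*$, that is, of $e\in C\cup X$, generate $H_1(\Sigma;\mathbb Z)$. It remains to eliminate $e\in C$. Let $S$ be the vertex set of one component of $C-e$, and add up the boundaries of the faces of $G^*$ around the vertices of $S$, each oriented with its vertex on the left. Duals of edges inside $S$ cancel, and there remains a cycle in which the dual of each edge of $[S,\bar S]$ has coefficient $\pm1$. It is zero in homology by (T2), and $e$ is the only edge of $C$ in $[S,\bar S]$. So the fundamental walk of $e^*$ is homologous to an integer combination of those of $X$.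
\end{proof}

From now on $\omega$ is defined with this tree $C$.

\subsection{Geodesic arcs}

The drawing of $G^*$ passes through the $w$-points, where dual walks also pass. To make all crossings transversal we redraw the fundamental walks through other points. On each edge $t$ with $t\in X$ or $t^*\in T^*$ fix a direction and a point $x_t$ in the interior of $t$ after $w_t$; its occurrences on the sides of $t$ are the \emph{$x$-points}. Fix a corner $o'$ of $D_{F_0}$ and an interior point $o$ of $D_{F_0}$ so close to $o'$ that no chord between $w$-points contains $o$ or separates $o$ from $o'$.

Let $s$ be a side of an edge $e\in X$, lying in the face $F$, and let $F_0,F_1,\dots,F_q=F$ be the path of $T^*$ from the root to $F$. The \emph{geodesic arc} $\gamma_s$ starts at $o$, runs through the discs $D_{F_0},\dots,D_{F_q}$ by one straight segment each, crossing the edge $t$ dual to each edge of the path at $x_t$, and heads in $D_{F_q}$ for the point $x_e$ on the side $s$. It ends inside the face just before $x_e$, so close that no chord between $w$-points meets the omitted piece. A segment that joins two $x$-points joins different sides, so it runs inside the disc. Hence $\gamma_s$ is a simple arc with both ends in open faces; it avoids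 $V$ and meets every edge at most once, in an $x$-point.

\begin{lemma}\label{lem:arc}
Let $\gamma=\gamma_s$ be a geodesic arc.
\begin{itemize}
\item[(a)] If $x,y\in\gamma$ lie in open faces, the part of $\gamma$ between them crosses at most as many edges as any curve from $x$ to $y$ that avoids $V$ and crosses edges transversally.
\item[(b)] A transition chord meets $\gamma$ at most once, transversally, in an open face and not in an end of $\gamma$. Whether it does, and with which sign, is determined by the rotation system in polynomial time.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $x\in F_i$, $y\in F_j$ with $i\le j$. The part of $\gamma$ between them crosses $j-i$ edges. A curve from $x$ to $y$ with $r$ crossings gives a walk of length $r$ from $F_i$ to $F_j$ in $G^*$. As $F_i$ and $F_j$ have distance $i$ and $j$ from the root, $j\le i+r$.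

(b) The arc has at most one segment in the disc of the chord. The chord meets the round circle only in its two $w$-points, so it contains no $x$-point, and it contains neither $o$ nor the end of $\gamma$. So no endpoint of the segment is on the chord; in particular they are not collinear, and they meet exactly when the endpoints of the segment lie on different sides of the chord. The point $o$ lies on the same side as $o'$, and the end of $\gamma$ on the same side as $x_e$. So the question, and the sign, depend only on the cyclic order of the corner $o'$, the $w$-points and the $x$-points on the circle. This order is given by the boundary walk of the face and the chosen directions of the edges.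
\end{proof}

For a sequence $\tau$ of consecutive transitions, or a collection of closed dual walks, let $y_\gamma(\tau)$ be the sum of the signs (as in (T3), with $\sigma=\gamma$) of the crossings of its chords with $\gamma$. For each $e\in X$ name its two sides $s,s'$ and put
\[
\eta_e(\tau)=y_{\gamma_s}(\tau)-y_{\gamma_{s'}}(\tau),\qquad \eta(\tau)=(\eta_e(\tau))_{e\in X}\in\mathbb Z^{X}.
\]
The vector $\eta$ is additive over transitions, which is what a shortest path search needs.

\begin{lemma}\label{lem:potential}
A collection $\mathcal Z$ of closed dual walks has a potential if and only if $\eta(\mathcal Z)=0$.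
\end{lemma}

\begin{proof}
We show that both conditions say that $\mathcal Z\cdot\sigma=0$ for every class $\sigma\in H_1(\Sigma;\mathbb Z)$, where $\mathcal Z\cdot\sigma$ is the sum over the walks of $\mathcal Z$.

For $e\in X$ let $\alpha_e$ be the closed curve consisting of $\gamma_s$, the short piece through $x_e$ omitted from both arcs, and $\gamma_{s'}$ reversed. No chord meets the short piece, so $\mathcal Z\cdot\alpha_e=\eta_e(\mathcal Z)$. The curve $\alpha_e$ passes through the same discs by the same sides as the fundamental walk of $e^*$; sliding the crossing points along the edges and straightening inside the convex discs deforms one into the other. By Lemma~\ref{lem:cotree} the $\alpha_e$ generate $H_1(\Sigma;\mathbb Z)$, so by (T3) $\eta(\mathcal Z)=0$ is equivalent to the stated condition.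

A closed walk $\sigma$ of $G$ meets $\mathcal Z$ only in $w$-points. When $\sigma$ traverses $e$ from $u$ to $v$, a dart with $u$ on the left contributes $+1$ and a dart with $v$ on the left contributes $-1$. So $\mathcal Z\cdot\sigma$ is the sum of $\nu_{\mathcal Z}(e;u,v)$ along $\sigma$. By (T2) and (T3), the stated condition holds if and only if this sum vanishes for all closed walks of $G$. If there is a potential, the sum telescopes to $0$. Conversely, if it always vanishes, let $\varphi(u)$ be the sum along any walk from $u$ to $v_0$; this is well defined and is a potential.
\end{proof}

\section{Optimal cuts cross geodesic arcs few times}\label{sec:cross}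

Fix a nonempty proper set $S$ with its collection $\beta$ from Lemma~\ref{lem:beta}, viewed as a union of disjoint simple closed curves, and fix one geodesic arc $\gamma$. We do not bound the number of crossings of $\beta$ with $\gamma$, only their signed sum along a part of a curve. The proof has four steps: the signed sum is bounded by the number of ``through arcs''; these fall into $4g+1$ parallel families; in each family the exchange lemma gives an inequality between lengths; and this inequality allows only logarithmically many arcs. Optimality and the geodesic property enter only in the third step.

\subsection{Through arcs}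

Let $\Sigma_\gamma$ be the surface obtained by cutting $\Sigma$ along $\gamma$. It has genus $g$ and one boundary circle, which is the union of two copies $\gamma^+,\gamma^-$ of $\gamma$ with common ends; an inner point $x$ of $\gamma$ has copies $x^+,x^-$. Cut the curves of $\beta$ that meet $\gamma$ at their crossings with $\gamma$ into \emph{subarcs}. In $\Sigma_\gamma$ the subarcs are disjoint simple arcs with both ends on the boundary: a crossing point $x$ lies on a single strand of $\beta$, so each of $x^+,x^-$ is an end of exactly one subarc. Let $r(\rho)$ be the number of edges crossed by the subarc $\rho$. Then $r(\rho)\ge1$, since otherwise $\rho$ would lie in one chord, which meets $\gamma$ at most once. A \emph{through arc} is a subarc with one end on $\gamma^+$ and the other on $\gamma^-$. Let $k$ be their number.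

\begin{lemma}\label{lem:signs}
If $\tau$ is a sequence of consecutive transitions of a walk of $\beta$, each used at most once, then $|y_\gamma(\tau)|\le k+1$.
\end{lemma}

\begin{proof}
List the signs of the crossings of $\tau$ with $\gamma$ in order. If two consecutive signs are equal, $\tau$ passes both times in the same direction, say from $\gamma^+$ to $\gamma^-$; the subarc between them then starts on $\gamma^-$ and ends on $\gamma^+$, so it is a through arc. Different consecutive pairs give different subarcs, so at most $k$ consecutive pairs are equal. Split the list into maximal runs of equal signs. The first signs of the runs alternate and so have sum of absolute value at most $1$; every other sign is equal to its predecessor, and there are at most $k$ of these.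
\end{proof}

Number the through arcs $\rho_1,\dots,\rho_k$ in the order of their ends along $\gamma^+$. Let $a_l,b_l\in\gamma$ be such that $\rho_l$ has ends $a_l^+$ and $b_l^-$, and let $r_l=r(\rho_l)$. The points $a_l,b_l$ lie in open faces. For $x,y\in\gamma$ let $[x,y]$ be the part of $\gamma$ between them, in either order, with copies $[x,y]^\pm$.

\subsection{Parallel families}

In the toroidal grid consecutive short arcs bounded a strip. In general the region between consecutive through arcs may contain handles or may not close up. An Euler characteristic count shows that this happens at most $4g$ times.

\begin{lemma}\label{lem:chains}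
The sequence $\rho_1,\dots,\rho_k$ can be split into at most $4g+1$ intervals, called \emph{chains}, such that for any consecutive arcs $\rho_l,\rho_{l+1}$ of a chain there is a closed disc $B_l\subset\Sigma_\gamma$ with boundary $\rho_l\cup\rho_{l+1}\cup[a_l,a_{l+1}]^+\cup[b_l,b_{l+1}]^-$ that meets $\partial\Sigma_\gamma$ only in the last two sets. The discs $B_l$ have pairwise disjoint interiors, and the segments $[b_l,b_{l+1}]$ belonging to them have pairwise disjoint interiors.
\end{lemma}

\begin{proof}
Let $k\ge1$. We turn the through arcs into a graph on a closed surface. Glue a round disc $D_0$ to $\partial\Sigma_\gamma$; the result $\hat\Sigma$ is closed of genus $g$. The chord of $D_0$ joining the two common ends of $\gamma^+$ and $\gamma^-$ splits $D_0$ into a $\gamma^+$-part and a $\gamma^-$-part. Choose points $v^+,v^-$ in the interiors of these parts and join $v^+$ to each $a_l^+$ and $v^-$ to each $b_l^-$ by straight segments, the \emph{spokes}. Each through arc with its two spokes is an edge from $v^+$ to $v^-$, and these $k$ edges form a connected bipartite multigraph $H$ embedded in $\hat\Sigma$, not necessarily cellularly. The spokes divide $D_0$ into $k-1$ \emph{inner sectors} at $v^+$, each between spokes that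 are consecutive along $\gamma^+$, likewise $k-1$ inner sectors at $v^-$, and one remaining piece. Of the $k$ corners of $H$ at $v^\pm$ (angles between cyclically consecutive edges), $k-1$ are \emph{inner}, one in each inner sector, and one is \emph{outer}. Both outer corners lie in the remaining piece; let $\Phi_0$ be the face of $H$ containing it.

\emph{Counting faces.} Cutting $\hat\Sigma$ along $H$ gives for each face $\Phi$ a compact connected orientable surface $\bar\Phi$ with interior $\Phi$ and nonempty boundary. Triangulate $\hat\Sigma$ with $H$ as a subcomplex. The alternating count of the open simplices in $\Phi$ is $\chi(\bar\Phi)$, since circles have Euler characteristic $0$. Hence $2-2g=(2-k)+\sum_\Phi\chi(\bar\Phi)$. By (T1) the number $D$ of faces that are discs satisfies $D\ge\sum_\Phi\chi(\bar\Phi)=k-2g$. The boundary circles of all $\bar\Phi$ together traverse each edge of $H$ twice. The boundary of a disc face alternates between $v^+$ and $v^-$, so its length is even and at least $2$. If $D_2$ disc faces have length $2$, then $2k\ge2D_2+4(D-D_2)$, so $D_2\ge2D-k\ge k-4g$. Call a face \emph{good} if it is a disc of length $2$ other than $\Phi_0$. There are at least $k-4g-1$ good faces.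

\emph{Good faces give the discs.} A good face $\Phi$ has one corner at $v^+$ and one at $v^-$, both inner because the outer corners belong to $\Phi_0$. The corner at $v^+$ lies between the spokes of $\rho_l$ and $\rho_{l+1}$ for some $l$. So the boundary of $\Phi$ consists of these two distinct edges of $H$ and is a simple closed curve, the closure of $\Phi$ is a closed disc, and the corner at $v^-$ also lies between the spokes of $\rho_l$ and $\rho_{l+1}$. Every piece of $D_0$ minus the spokes contains a corner, so $\Phi$ meets $D_0$ exactly in the two inner sectors at its corners. Their arcs on $\partial D_0$ are $[a_l,a_{l+1}]^+$ and $[b_l,b_{l+1}]^-$. Cutting the two sectors off the closed disc leaves a closed disc $B_l\subset\Sigma_\gamma$ as described. Distinct good faces are disjoint and use distinct sectors at $v^-$, which gives the two disjointness statements. They also use distinct inner corners at $v^+$, so at most $(k-1)-(k-4g-1)=4g$ of these corners belong to no good face. Split the sequence at those places.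
\end{proof}

\subsection{The exchange inequality in a chain}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.9]
\fill[gray!20] (2,0)--(3.5,2.6)--(9.5,2.6)--(7,0)--cycle;
\draw[thick] (0,0)--(11,0) node[right]{$\gamma^+$};
\draw[thick] (0,2.6)--(11,2.6) node[right]{$\gamma^-$};
\draw (0.5,0)--(1.5,2.6); \draw (3.6,0)--(5.5,2.6);
\draw (5.2,0)--(7.5,2.6); \draw (8.6,0)--(10.5,2.6);
\draw[very thick] (2,0)--(3.5,2.6) node[midway,left]{$\rho_i$};
\draw[very thick] (7,0)--(9.5,2.6) node[midway,right]{$\rho_j$};
\node[below] at (2,0){$a_i^+$}; \node[below] at (7,0){$a_j^+$};
\node[above] at (3.5,2.6){$b_i^-$}; \node[above] at (9.5,2.6){$b_j^-$};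
\node at (5.4,1.3){$R$};
\draw (0,-1.2)--(11,-1.2) node[right]{$\gamma$};
\draw[line width=2.5pt] (2,-1.2)--(3.5,-1.2); \draw[line width=2.5pt] (7,-1.2)--(9.5,-1.2);
\node[below] at (2,-1.2){$a_i$}; \node[below] at (3.5,-1.2){$b_i$};
\node[below] at (7,-1.2){$a_j$}; \node[below] at (9.5,-1.2){$b_j$};
\end{tikzpicture}
\caption{A chain of through arcs in the surface cut along the geodesic arc $\gamma$ (schematic). Points of the two copies $\gamma^+,\gamma^-$ on a vertical line are the same point of $\gamma$. The region $R$ between $\rho_i$ and $\rho_j$ is shaded. An edge of the graph can pass from $R$ to its complement only across $\rho_i$, across $\rho_j$, or across $\gamma$ at a point of the bold intervals $[a_i,b_i]$ and $[a_j,b_j]$.}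
\label{fig:chain}
\end{figure}

\begin{lemma}\label{lem:chainineq}
Let $S$ be optimal and let $i<j$ be indices of one chain. Then, with sums over the indices $l$ of the chain,
\[
\min\Big(\sum_{i<l<j}r_l,\ \sum_{l<i\text{ or }l>j}r_l\Big)\le4(r_i+r_j).
\]
\end{lemma}

\begin{proof}
Let $R=B_i\cup\dots\cup B_{j-1}\subset\Sigma_\gamma$ and let $Y$ be the set of vertices of $G$ in $R$; see Figure~\ref{fig:chain}.

\emph{The shape of $R$.} The points $b_l$ are distinct, and $[b_{l-1},b_l]$, $[b_l,b_{l+1}]$ have disjoint interiors for $i<l<j$, so $b_l$ lies between its neighbors and $b_i,\dots,b_j$ are monotone along $\gamma$. Hence $R\cap\partial\Sigma_\gamma=I^+\cup J^-$ with $I=[a_i,a_j]$ and $J=[b_i,b_j]$. For $i<l<j$ the discs $B_{l-1}$ and $B_l$ both have $\rho_l$ in their boundary and have disjoint interiors, so they lie on opposite sides of $\rho_l$ and cover a neighborhood of it in $\Sigma_\gamma$. Therefore the frontier of $R$ relative to $\Sigma_\gamma$ is contained in $\rho_i\cup\rho_j$, and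
\begin{equation}\label{eq:inout}
\text{a connected subset of }\Sigma_\gamma\setminus(\rho_i\cup\rho_j)\text{ lies in }R\text{ or is disjoint from }R.
\end{equation}

\emph{The exceptional edges.} Let $\Delta$ be the set of edges that are crossed by $\rho_i$ or $\rho_j$, or by $\gamma$ at a point of $[a_i,b_i]\cup[a_j,b_j]$. In $\Sigma$, the arc $\rho_i$ is a curve from $a_i$ to $b_i$ crossing $r_i$ edges, so by Lemma~\ref{lem:arc}(a) the part $[a_i,b_i]$ of $\gamma$ crosses at most $r_i$ edges, and $[a_j,b_j]$ crosses at most $r_j$ edges. Thus $|\Delta|\le2(r_i+r_j)$. This is the only use of the geodesic property; for an arbitrary arc $\gamma$ we would have no control of $c(Y)$.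

We claim that an edge $t\notin\Delta$ lies in $R$ or is disjoint from $R$. If $\gamma$ does not cross $t$, this is~\eqref{eq:inout}. Otherwise $t$ is cut at $x=x_t$ into two halves, ending at $x^+$ and $x^-$. By~\eqref{eq:inout} the first lies in $R$ exactly when $x\in I$ and the second exactly when $x\in J$, so we need $x\notin I\triangle J$. The point $x$ is on an edge and so differs from $a_i,a_j,b_i,b_j$. It lies in $I$ exactly when one of $a_i,a_j$ precedes it along $\gamma$, and in $J$ exactly when one of $b_i,b_j$ precedes it. If $x\in I\triangle J$, an odd number of the four points, counted with multiplicity, precede $x$, so exactly one of $a_i,b_i$ or exactly one of $a_j,b_j$ does. Then $x\in[a_i,b_i]\cup[a_j,b_j]$ and $t\in\Delta$, a contradiction.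

\emph{Three estimates.} First, an edge with one end in $Y$ and one outside belongs to $\Delta$, so $c(Y)\le|\Delta|$. Second, the arcs $\rho_l$ with $i<l<j$ lie in $R$. They cross $\sum_{i<l<j}r_l$ distinct edges of $[S,\bar S]$, because $\beta$ crosses each cut edge once. Each of these edges meets $R$, so it has both ends in $Y$ unless it is in $\Delta$, and $e(Y)\ge\sum_{i<l<j}r_l-|\Delta|$. Third, an arc $\rho_l$ of the chain with $l<i$ or $l>j$ has the end $a_l^+\notin I^+$ and is disjoint from $\rho_i\cup\rho_j$, so it is disjoint from $R$ by~\eqref{eq:inout}. The edges it crosses have both ends in $\bar Y$ unless they are in $\Delta$, and $e(\bar Y)\ge\sum_{l<i\text{ or }l>j}r_l-|\Delta|$. By Lemma~\ref{lem:exchange}, the minimum in the statement is at most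
\[
\min(e(Y),e(\bar Y))+|\Delta|\le c(Y)+|\Delta|\le2|\Delta|\le4(r_i+r_j).\qedhere
\]
\end{proof}

\subsection{Sequences satisfying the inequality are short}

Two difficulties remain: the constant $4$ is too large to give growth directly, and the minimum does not tell us which sum is small. Grouping the terms into blocks and testing only the smallest term of each block reduces the constant to $\frac14$; working on one side of the median block forces the inner sum to be the small one. We allow a general constant $K$ for use in Section~\ref{sec:weights}.

\begin{lemma}\label{lem:seq}
Let $K\ge1$ be an integer and $U\ge1$. Let $r_1,\dots,r_M\ge1$ have sum at most $U$, and suppose that for all $i<j$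
\[
\min\Big(\sum_{i<l<j}r_l,\ \sum_{l<i\text{ or }l>j}r_l\Big)\le K(r_i+r_j).
\]
Then $M\le24K+16K\log_5U$.
\end{lemma}

\begin{proof}
Let $q=\lfloor M/4K\rfloor$. If $q=0$, then $M<4K$. Otherwise split the first $4Kq$ indices into $q$ consecutive blocks of size $4K$, with sums $P_1,\dots,P_q$ and total $P\le U$. In block $b$ pick an index whose value is at most $P_b/4K$. For $b<b'$, the indices between the two picked indices include all blocks strictly between $b$ and $b'$, and the indices outside include all blocks before $b$ and after $b'$. So the hypothesis gives
\begin{equation}\label{eq:blocks}
\min\Big(\sum_{b<t<b'}P_t,\ \sum_{t<b\text{ or }t>b'}P_t\Big)\le\tfrac14(P_b+P_{b'}).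
\end{equation}
Let $b_0$ be least with $\sum_{t\le b_0}P_t\ge P/2$. If $b<b'<b_0$, the outer sum in~\eqref{eq:blocks} is at least $\sum_{t\ge b_0}P_t>P/2$. If $b_0<b<b'$, it is at least $\sum_{t\le b_0}P_t\ge P/2$. In both cases it exceeds $P/4\ge\frac14(P_b+P_{b'})$, so the inner sum is at most $\frac14(P_b+P_{b'})$. With $\sigma(b,b')=\sum_{b\le t\le b'}P_t$ this reads
\[
\sigma(b,b')=P_b+P_{b'}+\sigma(b+1,b'-1)\ge5\,\sigma(b+1,b'-1).
\]
Suppose there are $u\ge1$ blocks before $b_0$, and let $p=\lfloor(u-1)/2\rfloor$. Removing the two outer blocks $p$ times leaves at least one block, so $U\ge\sigma(1,u)\ge5^p\sigma(1+p,u-p)\ge5^p$. Since $p\ge(u-2)/2$, we get $u\le2\log_5U+2$. The blocks after $b_0$ satisfy the same inequality for $\sigma$, so their number has the same bound. Hence $q\le4\log_5U+5$ and $M<4K(q+1)\le16K\log_5U+24K$.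
\end{proof}

The logarithm cannot be removed from this lemma: $r_l=2^{l-1}$ satisfies $\sum_{i<l<j}r_l<r_j$ and has sum $2^M-1$.

\begin{proposition}\label{prop:cross}
Let $S$ be optimal with collection $\beta$, and let $Q=(4g+1)(96+64\log_5m)$. For every geodesic arc $\gamma$ there are at most $Q$ through arcs. If $\tau$ is a sequence of consecutive transitions of a walk of $\beta$, each used at most once, then $|y_\gamma(\tau)|\le Q+1$ for every geodesic arc $\gamma$, and $|\eta_e(\tau)|\le2Q+2$ for every $e\in X$.
\end{proposition}

\begin{proof}
The numbers $r_l$ of a chain are at least $1$ and have sum at most $c(S)\le m$. By Lemmas~\ref{lem:chainineq} and~\ref{lem:seq} with $K=4$ and $U=m$, a chain has at most $96+64\log_5m$ arcs, and by Lemma~\ref{lem:chains} there are at most $4g+1$ chains. Lemma~\ref{lem:signs} gives the bound on $y_\gamma$, and $\eta_e$ is a difference of two such numbers.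
\end{proof}

\section{The algorithm}\label{sec:alg}

After the embedding step of Section~\ref{sub:embed}, compute the faces, $T^*$, $C$, $X$, the weights $\omega(\delta)$ of all darts and, by Lemma~\ref{lem:arc}(b), the vectors $\eta$ of all transitions. As $2g=|X|\le m$, this takes polynomial time. Let
\[
L=2(4g+1)\bigl(96+64\lceil\log_5m\rceil\bigr)+2\ \ge\ 2Q+2,\qquad L=O\bigl((g+1)(1+\log N)\bigr).
\]
A \emph{prefix} of a closed dual walk $\delta_1,\dots,\delta_k$ from the start dart $\delta_1$ is the sequence of its first $i$ transitions, $1\le i\le k$; for $i=k$ it is the whole walk. The walk is \emph{admissible} if for some choice of the start dart all prefixes have $\eta\in[-L,L]^X$.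

\medskip\noindent\textbf{Step 1: single walks.}
A \emph{state} is a triple $(\delta,\eta,a)$ of a dart, an integer vector in $[-L,L]^X$ and a residue in $\mathbb Z_n$. A transition $(\delta,\delta')$ with vector $\eta'$ leads from $(\delta,\eta,a)$ to $(\delta',\eta+\eta',a+\omega(\delta'))$ at cost $1$, provided $\eta+\eta'\in[-L,L]^X$. For each start dart $\delta_1$ run breadth-first search from a separate copy of $(\delta_1,0,0)$, so that paths of at least one step are measured. A path with $k\ge1$ steps ending in $(\delta_1,\eta,a)$ is the same as a closed dual walk of cost $k$ through $\delta_1$ with vector $\eta$ and $\omega\equiv a$, all of whose prefixes from $\delta_1$ stay in the box. Minimizing over $\delta_1$ yields $\mathcal D(\eta,a)$, the least cost of an admissible walk with vector $\eta$ and $\omega\equiv a$ (or $\infty$).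

\medskip\noindent\textbf{Step 2: collections.}
Let $\mathcal E_0(0,0)=0$ and $\mathcal E_0=\infty$ elsewhere, and for $j=0,\dots,g$ let
\[
\mathcal E_{j+1}(\eta,a)=\min\Big(\mathcal E_j(\eta,a),\ \min_{\eta',a'}\bigl(\mathcal E_j(\eta-\eta',a-a')+\mathcal D(\eta',a')\bigr)\Big).
\]
By induction $\mathcal E_j(\eta,a)$ is the least cost of a collection of at most $j$ admissible walks with total vector $\eta$ and total $\omega\equiv a$; it is finite only for $\eta\in[-jL,jL]^X$.

\medskip\noindent\textbf{Step 3: output.}
Compute
\[
h^*=\min_{a\not\equiv0}\frac{\mathcal E_{g+1}(0,a)}{d(a)} .
\]
Recover by backtracking a collection $\mathcal Z$ attaining the minimum, compute $\nu_{\mathcal Z}$ and a potential $\varphi$ along $C$, and output $h^*$ and a nonempty proper level set of $\varphi$ of least quotient.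

\begin{proof}[Proof of Theorem~\ref{thm:main}]
\emph{$h^*\ge h$.} Let $\mathcal Z$ be a collection counted in $\mathcal E_{g+1}(0,a)$. It has a potential by Lemma~\ref{lem:potential}, so its cost is at least $h\,d(a)$ by Lemma~\ref{lem:area}(b). This direction holds for any value of $L$ and any number of walks.

\emph{$h^*\le h$.} Let $S$ be optimal with both sides connected (Lemma~\ref{lem:connected}). By Lemma~\ref{lem:beta}, $\beta$ consists of at most $g+1$ closed dual walks of total cost $c(S)$ and has the potential $1_S$. Each walk is admissible by Proposition~\ref{prop:cross}. Lemma~\ref{lem:potential} gives $\eta(\beta)=0$, and Lemma~\ref{lem:area}(a) gives $\omega(\beta)\equiv|S|\not\equiv0$. So $h^*\le c(S)/d(|S|)=h$.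

Hence $h^*=h$, and by Lemma~\ref{lem:area}(c) the collection recovered in Step~3 has an optimal level set; a potential has at most $n$ distinct nonempty level sets.

\emph{Running time.} Step~1 runs $2m$ searches on $2mn(2L+1)^{2g}$ states with at most $2m$ transitions per state. Step~2 takes at most $(g+1)\,n^2\,(2(g+1)L+1)^{2g}(2L+1)^{2g}$ operations on vectors of length $2g$. In Step~3 each recovered walk is no longer than the number of states. Using $g\le N$, the total is at most
\[
N^{O(1)}\bigl(2(g+1)L+1\bigr)^{4g}\le N^{O(1)}(g+2)^{O(g)}(1+\ln N)^{4g}\le N^{O(1)}(g+2)^{O(g)}\,e\,(4g)!\,N
\]
by~\eqref{eq:logpower}. Since $(4g)!\le(4g+1)^{4g}$, this is $2^{O((g+1)\log(g+2))}N^{O(1)}$. The embedding step takes $\sum_{k\le g}f_0(k)\cdot N^{O(1)}$, and the sum is a computable function of $g$.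
\end{proof}

\begin{remark}
A walk of $\beta$ has at most $m$ chords, each meeting a geodesic arc at most once, so $|\eta_e|\le2m$ on prefixes for every cut. With $L=2m$ the algorithm is correct without Section~\ref{sec:cross}, but it has $N^{O(g+1)}$ states. The whole gain lies in Proposition~\ref{prop:cross}.
\end{remark}

\section{Weights, capacities and other quotient measures}\label{sec:weights}

The proof used few properties of $c$, $|\cdot|$ and $d$. We now let edges have capacities, with $c(S)$ the total capacity of $[S,\bar S]$; we let vertices have weights $\mu$, with $\mu(S)=\sum_{v\in S}\mu(v)$; and we replace $d$ by a symmetric concave function. A function $\psi$ on $\{0,\dots,W\}$ is \emph{concave} if its increments $\psi(x+1)-\psi(x)$ are nonincreasing.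

\begin{theorem}\label{thm:weights}
Let $G$ be a connected graph of genus $g$, given with a minimum-genus embedding, with positive integer edge capacities of total $c(E)$ and nonnegative integer vertex weights $\mu$ of total $W\ge1$. Let $\psi:\{0,\dots,W\}\to\mathbb Q_{\ge0}$, given by its values, be concave, with $\psi(0)=\psi(W)=0$, $\psi(x)=\psi(W-x)$, and $\psi(x)>0$ for $0<x<W$. Assume that some $S$ has $0<\mu(S)<W$. Then
\[
h_\psi=\min\{c(S)/\psi(\mu(S)):0<\mu(S)<W\}
\]
and an optimal cut can be computed in time $2^{O((g+1)\log(g+2))}(1+\log c(E))^{4g}(N+W)^{O(1)}$, where $N$ is the input length. In particular, for vertex weights in unary and capacities at most $2^{(\log N)^\kappa}$ with $\kappa\ge1$ fixed, this is FPT in $g$. The choice $\psi(x)=\min(x,W-x)$ gives the weighted minimum quotient cut, and $\psi(x)=x(W-x)$ gives the uniform (product-weighted) sparsest cut.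
\end{theorem}

\begin{proof}
\emph{Properties of $\psi$.} Extend $\psi$ to $\mathbb Z$ with period $W$; by symmetry the extension is even, and it vanishes exactly on $W\mathbb Z$. Let $\psi'(t)=\psi(t+1)-\psi(t)$ for $0\le t<W$. To prove subadditivity we may take $x,y\in[0,W]$. If $x+y\le W$, then $\psi(x+y)-\psi(x)=\sum_{t<y}\psi'(x+t)\le\sum_{t<y}\psi'(t)=\psi(y)$. If $x+y>W$, then $(W-x)+(W-y)<W$, and by evenness, periodicity and the first case
\[
\psi(x+y)=\psi\bigl((W-x)+(W-y)\bigr)\le\psi(W-x)+\psi(W-y)=\psi(x)+\psi(y).
\]
Next, $\psi$ is nondecreasing on $[0,W/2]$: if $t+1\le W/2$, then $t\le W-1-t$, so $\psi'(t)\ge\psi'(W-1-t)=-\psi'(t)$ and $\psi'(t)\ge0$. Finally $h_\psi>0$ as $G$ is connected, and $c(S)\ge h_\psi\,\psi(\mu(S))$ for all $S\subseteq V$, which replaces~\eqref{eq:basic}. Call $S$ optimal if $0<\mu(S)<W$ and equality holds. The constructions of Sections~\ref{sec:walks} and~\ref{sec:arcs} and Lemmas~\ref{lem:signs} and~\ref{lem:chains} are topological and hold for any spanning tree $T^*$. The remaining steps change as follows.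

\emph{Connected optimal cuts.} The proof of Lemma~\ref{lem:connected} holds with $\psi(\mu(\cdot))$ for $d(|\cdot|)$. Each component $A$ obtained satisfies $c(A)=h_\psi\psi(\mu(A))$, and $c(A)>0$ because $A$ is nonempty and proper; hence $0<\mu(A)<W$ and $A$ is optimal.

\emph{Exchange.} Measure $e(Y)$ by capacity; \eqref{eq:exch} holds edge by edge. The Lipschitz property is not available, and the bound becomes $\min(e(Y),e(\bar Y))\le\frac32c(Y)$. By symmetry let $\mu(Y)\le W/2$, and put $u=\mu(Y\setminus S)$, $v=\mu(Y\cap S)$. By subadditivity and evenness, $\psi(\mu(S\cup Y))\ge\psi(\mu(S))-\psi(u)$ and $\psi(\mu(S\setminus Y))\ge\psi(\mu(S))-\psi(v)$. By monotonicity, $\psi(u)+\psi(v)\le2\psi(\mu(Y))\le2c(Y)/h_\psi$. So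
\[
2e(\bar Y)+c(Y)\ge2c(S)-2c(Y)\ge2e(Y)+2e(\bar Y)-2c(Y),
\]
that is, $e(Y)\le\frac32c(Y)$.

\emph{Crossing bound.} Let the length of a curve be the total capacity of the edges it crosses, give $e^*$ the capacity of $e$ as its length, and let $T^*$ be a shortest-path tree from $F_0$. Lemma~\ref{lem:arc}(a) holds for lengths, with the distances of $F_i,F_j$ from the root in place of $i,j$. Let $r(\rho)$ be the length of $\rho$; it is at least $1$ since capacities are positive integers, and the $r_l$ have sum at most $c(E)$. In Lemma~\ref{lem:chainineq} the set $\Delta$ has capacity $c_\Delta\le2(r_i+r_j)$, the three estimates hold with $c_\Delta$ for $|\Delta|$, and the minimum is at most $\frac32c_\Delta+c_\Delta\le5(r_i+r_j)$. Lemma~\ref{lem:seq} with $K=5$ and $U=c(E)$ bounds a chain by $120+80\log_5c(E)$ arcs. So Proposition~\ref{prop:cross} holds with $Q=(4g+1)(120+80\log_5c(E))$, and we take $L=2(4g+1)(120+80\lceil\log_5c(E)\rceil)+2$.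

\emph{Algorithm.} The cost of a dart is the capacity of its edge. Replace subtree sizes by subtree weights in $\omega$; the computation in Lemma~\ref{lem:area}(a) gives $\omega(\mathcal Z)=\sum_v\mu(v)\varphi(v)-W\varphi(v_0)$. For $\varphi\ge0$ we have $\sum_v\mu(v)\varphi(v)=\sum_{j\ge1}\mu(S_j)$, and weighting each edge by its capacity,
\[
\operatorname{cost}(\mathcal Z)\ge\sum_{j\ge1}c(S_j)\ge h_\psi\sum_{j\ge1}\psi(\mu(S_j))\ge h_\psi\,\psi(\omega(\mathcal Z)),
\]
by periodicity and subadditivity. If equality holds and $\omega(\mathcal Z)\not\equiv0\pmod W$, a level set with $\psi(\mu(S_j))>0$ is optimal. In Section~\ref{sec:alg} replace $\mathbb Z_n$ by $\mathbb Z_W$, $d$ by $\psi$, and breadth-first search by Dijkstra's algorithm; for an optimal $S$ we have $\omega(\beta)\equiv\mu(S)\not\equiv0\pmod W$, and both inequalities between $h^*$ and $h_\psi$ follow as before.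

\emph{Running time.} The counts of states and operations are those of Section~\ref{sec:alg} with $W$ for $n$. Costs are at most $(g+1)c(E)$ times the number of states, so their bit length, like the logarithmic overhead of Dijkstra's algorithm, is polynomial in $N+W$. The total is $(N+W)^{O(1)}(2(g+1)L+1)^{4g}$ with $L=O((g+1)(1+\log c(E)))$, which is the stated bound. If the weights are in unary, $W\le N$. If the capacities are at most $2^{(\log N)^\kappa}$, then $1+\log c(E)\le1+\log N+(\log N)^\kappa=O((1+\ln N)^\kappa)$, and~\eqref{eq:logpower} with $k=\lceil4g\kappa\rceil$ bounds $(1+\log c(E))^{4g}$ by $2^{O(g)}e\,k!\,N$. Finally, $\min(x,W-x)$ has increments $1,\dots,1,(0,)\,{-1},\dots,-1$ and $x(W-x)$ has increments $W-2x-1$, so both are concave, and both are symmetric and positive on $0<x<W$.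
\end{proof}

\begin{thebibliography}{9}

\bibitem{KMR}
K.~Kawarabayashi, B.~Mohar, B.~Reed, FOCS 2008.

\bibitem{Mohar}
B.~Mohar, SIAM J. Discrete Math. 12 (1999) 6--26.

\bibitem{Patel}
Viresh Patel, \emph{Determining Edge Expansion and Other Connectivity Measures of Graphs of Bounded Genus}, arXiv:1004.4484 (2010).

\bibitem{Youngs}
Youngs, 1963.

\end{thebibliography}
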